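\title{Detecting Depth Cycles of Length Three among Lines in Space in Subquadratic Time}

\begin{abstract}
Given $n$ non-vertical lines in $\mathbb{R}^3$, with no general-position assumption, we decide deterministically in $O(n^{5/3+\varepsilon})$ time on a real RAM whether some three of them pass above one another cyclically. The relation ``passes above'' is the positivity of a skew-symmetric bilinear form on $\mathbb{R}^{11}$, and the algorithm detects directed $3$-cycles in the relation defined by any fixed skew-symmetric form on $\mathbb{R}^D$ in $O(n^{2-2/(D+1)+\varepsilon})$ time. The difficulty lies in the pairs on which the form vanishes. We also prove an $\Omega(n\log n)$ lower bound for algebraic computation trees.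
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $L$ be a set of $n$ non-vertical lines in $\mathbb{R}^3$. Let $\ell,\ell'\in L$ be distinct lines whose vertical projections to the $xy$-plane cross in exactly one point $q$. We say that $\ell$ \emph{passes above} $\ell'$ if, on the vertical line through $q$, the point of $\ell$ has strictly larger $z$-coordinate than the point of $\ell'$. If the two projections are parallel or coincide, or if $\ell$ and $\ell'$ intersect, neither line passes above the other, and we call them \emph{incomparable}. We make no general-position assumption, so $L$ may contain many incomparable pairs.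

For an observer high above the $xy$-plane, the relation records which line hides the other at each crossing, and a cycle in it is the obstruction to ordering the lines from top to bottom. Two lines cannot pass above each other, so the shortest cycles have length $3$. A \emph{depth cycle of length $3$}, in the sense of Chazelle, Edelsbrunner, Guibas, Pollack, Seidel, Sharir and Snoeyink, is a triple of distinct lines $\ell_1,\ell_2,\ell_3\in L$ such that $\ell_1$ passes above $\ell_2$, $\ell_2$ passes above $\ell_3$, and $\ell_3$ passes above $\ell_1$. The following question is from Chan~\cite{Chan}: \emph{is there an algorithm, in the real-RAM model, that decides whether $L$ contains a depth cycle of length $3$ in $O(n^{2-\delta})$ time for some constant $\delta>0$?} Such an algorithm cannot afford to write the relation down, since it may contain a quadratic number of pairs.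

When all pairs are comparable, a count suggests that the answer is yes. Three pairwise comparable lines either form a cycle or contain exactly one line that passes above the other two. So if $d(\ell)$ is the number of lines that $\ell$ passes above, the number of depth cycles of length $3$ is
\begin{equation}\label{eq:count}
\binom n3-\sum_{\ell\in L}\binom{d(\ell)}2 ,
\end{equation}
and all the numbers $d(\ell)$ can be computed together in subquadratic time (Section~\ref{sec:rs}). Incomparable pairs destroy this argument, and they cannot be perturbed away.

\begin{example}\label{ex:weave}
Consider the four lines of Figure~\ref{fig:weave},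
\[
a_0:\ y=0,\ z=1-2x;\qquad a_1:\ y=1,\ z=2x-1;\qquad b_0:\ x=0,\ z=0;\qquad b_1:\ x=1,\ z=0 .
\]
Here $a_0$ passes above $b_0$, $b_0$ above $a_1$, $a_1$ above $b_1$, and $b_1$ above $a_0$. The pairs $a_0,a_1$ and $b_0,b_1$ are incomparable, and any three of the lines contain one of these pairs, so there is no depth cycle of length $3$. But $d(\ell)=1$ for all four lines, and \eqref{eq:count} gives $4$. A small perturbation that makes $a_0$ and $a_1$ comparable always creates a cycle: $a_0,a_1,b_1$ if $a_0$ ends up above $a_1$, and $a_1,a_0,b_0$ otherwise.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5, line width=1.2pt]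
\draw (-0.6,0) -- (0.9,0); \draw (1.1,0) -- (1.6,0) node[right] {$a_0$};
\draw (-0.6,1) -- (-0.1,1); \draw (0.1,1) -- (1.6,1) node[right] {$a_1$};
\draw (0,-0.6) -- (0,-0.1); \draw (0,0.1) -- (0,1.6) node[above] {$b_0$};
\draw (1,-0.6) -- (1,0.9); \draw (1,1.1) -- (1,1.6) node[above] {$b_1$};
\end{tikzpicture}
\caption{Four lines seen from above; at each crossing the lower line is drawn broken. They form a depth cycle of length $4$ and none of length $3$. Making $a_0$ and $a_1$ comparable, in either direction, creates a cycle of length $3$.}\label{fig:weave}
\end{figure}

The answer is nevertheless yes, for every $\delta<\frac13$. Our model of computation is the real RAM with exact unit-cost operations $+,-,\times,/$ and comparisons.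

\begin{theorem}\label{thm:lines}
For every $\varepsilon>0$, depth cycles of length $3$ among $n$ non-vertical lines in $\mathbb{R}^3$ can be detected deterministically in $O(n^{5/3+\varepsilon})$ time.
\end{theorem}

The proof uses one property of lines: after a change of coordinates, ``passes above'' is the positivity of a skew-symmetric bilinear form. Fix $D$ and a skew-symmetric bilinear form $\omega$ on $\mathbb{R}^D$, and write $u\to v$ if $\omega(u,v)>0$. A \emph{directed $3$-cycle} in a set $V\subset\mathbb{R}^D$ is a triple with $u\to v\to w\to u$. All geometric searching in our algorithm goes through one subroutine.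

\begin{definition}\label{def:rs}
The \emph{range-span problem} of size $m=|A|+|B|$ is the following. Given finite sets $A,B\subset\mathbb{R}^D$, compute for each $b\in B$ the cardinality and a basis of the linear span of each of the sets $\{a\in A:\omega(a,b)>0\}$ and $\{a\in A:\omega(a,b)<0\}$.
\end{definition}

\begin{theorem}\label{thm:skew}
Fix $D$ and a skew-symmetric bilinear form $\omega$ on $\mathbb{R}^D$.
\begin{enumerate}
\item[(a)] A directed $3$-cycle in a set $V\subset\mathbb{R}^D$ of $n$ vectors can be detected deterministically in $O(n^{2-\frac{2}{D+1}+\varepsilon})$ time for every $\varepsilon>0$.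
\item[(b)] More precisely, if the range-span problem for subsets $A,B$ of the input set $V$ can be solved in $O(m^\kappa)$ time with $\kappa\ge1$, then directed $3$-cycles in $V$ can be detected in $O(n^{\kappa+\varepsilon})$ time for every $\varepsilon>0$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:lower}
In the algebraic computation tree model, detecting depth cycles of length $3$ among $n$ lines requires $\Omega(n\log n)$ time.
\end{theorem}

We do not claim that the exponent $5/3$ is optimal. By Theorem~\ref{thm:skew}(b), any faster solution of the range-span problem for lines lowers it, up to a factor $n^\varepsilon$.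

The core of the paper is Theorem~\ref{thm:skew}(b). The algorithm chooses a sample of constant size and tests whether some cycle interacts with it. If none does, the sample behaves like an order and every cycle is trapped in one of its gaps, on which we recurse. Section~\ref{sec:warm} carries this out when all pairs are comparable; Sections~\ref{sec:rec} and~\ref{sec:node} treat the general case, where incomparability is controlled by linear algebra: the vectors incomparable to $u$ lie in the subspace $\ker\omega(u,\cdot)$. Section~\ref{sec:rs} solves the range-span problem, and Section~\ref{sec:lower} proves the lower bound. The proofs of Theorems~\ref{thm:lines} and~\ref{thm:skew} are self-contained; Theorem~\ref{thm:lower} uses a theorem of Ben-Or~\cite{BenOr}.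

\section{Lines as vectors, and one-way rectangles}\label{sec:skew}

\subsection{The skew form of lines}

A shear $(x,y,z)\mapsto(x+cy,y,z)$ maps vertical lines to vertical lines and preserves heights, so it preserves ``passes above''. It sends a projected direction $(d_x,d_y)$ to $(d_x+cd_y,d_y)$. Taking $c$ larger than all $|d_x/d_y|$ with $d_y\ne0$, which costs $O(n)$ time, we may assume that no projection is parallel to the $y$-axis. Then every line has the form
\[
\ell:\quad y=\alpha x+\beta,\quad z=\gamma x+\delta,\qquad\text{and we put}\quad M_\ell=\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix},\quad \Delta=\det M_\ell .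
\]
Let $\ell'$ be a second line, with primed parameters. If $\alpha=\alpha'$, the projections are parallel or coincide. Otherwise they cross at $x_0=-(\beta-\beta')/(\alpha-\alpha')$, where the height of $\ell$ exceeds that of $\ell'$ by
\[
(\gamma-\gamma')x_0+(\delta-\delta')=\frac{\det(M_\ell-M_{\ell'})}{\alpha-\alpha'} .
\]
Multiplying by $(\alpha-\alpha')^2$ keeps the sign and clears the denominator. So with
\begin{equation}\label{eq:g}
g(\ell,\ell')=(\alpha-\alpha')\det(M_\ell-M_{\ell'})=(\alpha-\alpha')\,(\Delta+\Delta'-\alpha\delta'-\alpha'\delta+\beta\gamma'+\beta'\gamma),
\end{equation}
$\ell$ passes above $\ell'$ if and only if $g(\ell,\ell')>0$, and the lines are incomparable if and only if $g(\ell,\ell')=0$; this includes the case $\alpha=\alpha'$. For two functions $\phi,\psi$ of a line write $[\phi,\psi]=\phi(\ell)\psi(\ell')-\psi(\ell)\phi(\ell')$. The twelve terms obtained by expanding \eqref{eq:g} pair up as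
\[
g(\ell,\ell')=[\alpha\Delta,1]+[\alpha,\Delta]+[\delta,\alpha^2]+[\alpha,\alpha\delta]+[\alpha\beta,\gamma]+[\alpha\gamma,\beta].
\]
Each bracket has the form $u_iv_j-u_jv_i$ with $u=p(\ell)$ and $v=p(\ell')$, where
\[
p(\ell)=(1,\alpha,\alpha^2,\beta,\alpha\beta,\gamma,\alpha\gamma,\delta,\alpha\delta,\Delta,\alpha\Delta)\in\mathbb{R}^{11}.
\]
Hence $g(\ell,\ell')=\omega(p(\ell),p(\ell'))$ for a fixed skew-symmetric form $\omega$ on $\mathbb{R}^{11}$. The map $p$ is injective, since $\alpha,\beta,\gamma,\delta$ are among its coordinates. Depth cycles of length $3$ in $L$ are therefore the directed $3$-cycles in $p(L)$.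

\subsection{Notation and rainbow cycles}

From now on $\omega$ is a fixed skew-symmetric form on $\mathbb{R}^D$. Two vectors are \emph{incomparable}, written $u\parallel v$, if $\omega(u,v)=0$, and \emph{comparable} otherwise. By skew-symmetry exactly one of $u\to v$, $v\to u$, $u\parallel v$ holds, and $u\parallel u$. For a set $W$ put
\[
O_W(u)=\{w\in W:u\to w\},\qquad I_W(u)=\{w\in W:w\to u\},\qquad N_W(u)=\{w\in W:u\parallel w\}.
\]
A picture to keep in mind is $D=2$ and $\omega=\det$: then $u\to v$ if $v$ is reached from $u$ by a counterclockwise turn through an angle strictly between $0$ and $\pi$, and $e_1\to e_2\to-e_1\to-e_2\to e_1$ is the pattern of Example~\ref{ex:weave}.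

The recursion will restrict the three members of a cycle separately. For finite sets $X,Y,Z$, called \emph{parts}, a \emph{rainbow cycle} is a triple $(x,y,z)\in X\times Y\times Z$ with $x\to y\to z\to x$ or $x\to z\to y\to x$. The parts may overlap as sets of vectors; an element of a part is a vector together with the name of its part. The notion is symmetric under all permutations of the parts, and so is every construction below; we state each one for one choice of roles. For $X=Y=Z=V$ the rainbow cycles are the directed $3$-cycles of $V$. So we must decide whether a triple $(X,Y,Z)$ of subsets of $V$ has a rainbow cycle.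

Until the end of Section~\ref{sec:node}, fix $\kappa\ge1$ such that the range-span problem for subsets of $V$ is solvable in $O(m^\kappa)$ time. The cardinalities in Definition~\ref{def:rs} already answer two questions: whether $a\to b$ for some $a\in A$, $b\in B$, and how large $N_A(b)$ is for each $b\in B$.

\subsection{One-way rectangles}

A cycle through a fixed $x$ is an edge from an out-neighbor of $x$ to an in-neighbor of $x$. One range-span call finds such an edge for one $x$, but we cannot afford a call for every $x$. The spans in Definition~\ref{def:rs} compress the neighborhoods of every $x$ to constant size. A span forgets signs and remembers only vanishing, and that is enough when the sign is known in advance.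

\begin{lemma}\label{lem:oneway}
Suppose $\omega(y,z)\ge0$ for all $y\in Y'$, $z\in Z'$. Whether $(X,Y',Z')$ has a rainbow cycle can be decided in $O(m^\kappa)$ time, where $m=|X|+|Y'|+|Z'|$.
\end{lemma}

\begin{proof}
No $z\in Z'$ and $y\in Y'$ satisfy $z\to y$, so a rainbow cycle has the form $x\to y\to z\to x$. Two range-span calls give, for every $x\in X$, bases of $U_x=\operatorname{span}O_{Y'}(x)$ and $W_x=\operatorname{span}I_{Z'}(x)$. By bilinearity, $\omega$ vanishes on all pairs of basis vectors if and only if it vanishes on $U_x\times W_x$, and this holds if and only if $\omega(y,z)=0$ for all $y\in O_{Y'}(x)$, $z\in I_{Z'}(x)$. The test on bases takes $O(1)$ time for each $x$. If $\omega$ does not vanish, some such $\omega(y,z)$ is nonzero, hence positive by hypothesis, and $x\to y\to z\to x$. Conversely, a cycle through $x$ gives a nonzero value $\omega(y,z)$.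
\end{proof}

Without the hypothesis, a nonzero value may be negative, and then $x,y,z$ is not a cycle.

\section{The method when all pairs are comparable}\label{sec:warm}

Suppose that any two distinct elements of $V$ are comparable. Formula~\eqref{eq:count} settles this case, but we solve it again by the method that survives in general.

Fix a small $\eta>0$. Let $S\subseteq V$ be a set of constant size that meets every set of the form $O_V(f)$, $I_V(f)$ or $O_V(f)\cap I_V(f')$ with more than $\eta n$ elements; Lemma~\ref{lem:approx} below provides one in linear time. For each $u\in S$, one range-span call tests whether there is an edge from $O_V(u)$ to $I_V(u)$, that is, a cycle through $u$. Suppose there is none. Then three things follow.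

\emph{The sample is ordered.} The relation $\to$ on $S$ is transitive, because $u\to v\to w$ and $w\to u$ would be a cycle. So $S=\{s_1,\dots,s_k\}$ with $s_i\to s_j$ for $i<j$.

\emph{Every other element lies in a gap.} If $v\to s_i$ and $s_j\to v$ with $i<j$, then $s_i\to s_j\to v\to s_i$ is a cycle. So the in-neighbors of $v\notin S$ in $S$ form an initial segment $\{s_1,\dots,s_i\}$; let $G_i$ be the set of these $v$. Then $G_i\subseteq O_V(s_i)\cap I_V(s_{i+1})$ for $0<i<k$, $G_0\subseteq I_V(s_1)$ and $G_k\subseteq O_V(s_k)$. None of these sets meets $S$, so $|G_i|\le\eta n$.

\emph{Every cycle lies in one gap.} A cycle with members in two different gaps meets both $I_V(u)$ and $O_V(u)$ for some $u\in S$, and all its members lie in $I_V(u)\cup O_V(u)$. Going around the cycle we find an edge from $O_V(u)$ to $I_V(u)$, which the test excluded.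

We recurse on the gaps. They are disjoint, so each level of the recursion costs $O(n^\kappa)$, and there are $O(\log n)$ levels.

With incomparable pairs, each step fails. Some elements are incomparable to a sample element and belong to no gap; they must be few. The sample itself need not be ordered: if the projections of the lines have only three directions, any four lines contain an incomparable pair. In that example the natural structure is three parts, with no information inside a part, and this is the form that the recursion must take. But then a cycle that uses two elements of the same part is not a rainbow cycle, finding none through the sample says less, and both the second and the third step need new arguments.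

\section{Sign vectors and approximations}\label{sec:approx}

This section provides the samples. The point is that constant-size samples with the properties of a random one can be found deterministically in linear time.

\begin{lemma}\label{lem:signs}
The number of sign vectors in $\{-,0,+\}^k$ realized by $k$ affine functions on $\mathbb{R}^d$ is at most $(2k+1)^d$. For fixed $d$ they can be listed in time polynomial in $k$.
\end{lemma}

\begin{proof}
Let $f(k,d)$ be the maximum number; $f(0,d)=f(k,0)=1$. The points with a given sign vector for the first $k-1$ functions form a convex set $C$. If the $k$-th function $h$ has more than one sign on $C$, then $h$ is not constant and, by convexity, $C$ meets the hyperplane $h=0$. At most $f(k-1,d-1)$ sets $C$ meet this hyperplane, and each contributes at most two additional sign vectors. By induction,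
\[
f(k,d)\le f(k-1,d)+2f(k-1,d-1)\le(2k-1)^{d-1}(2k+1)\le(2k+1)^d .
\]
To list the sign vectors, extend the list one function at a time and test each of the three extensions for feasibility by Fourier--Motzkin elimination. Eliminating a variable at most squares the number of linear constraints, so a test takes polynomial time for fixed $d$.
\end{proof}

Let $\mathcal{Q}$ be a family of subsets of a ground set, called \emph{ranges}. The \emph{trace} of a range $Q$ on a sequence $w_1,\dots,w_k$ is $\{i:w_i\in Q\}$. A multiset $A$ is an \emph{$\varepsilon_0$-approximation} of a multiset $W$ if $\bigl||A\cap Q|/|A|-|W\cap Q|/|W|\bigr|\le\varepsilon_0$ for all ranges $Q$, elements being counted with multiplicity. In particular $A$ meets every range that contains more than a fraction $\varepsilon_0$ of $W$.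

\begin{lemma}\label{lem:approx}
Suppose there is a constant $c$ such that every sequence of $k\ge2$ elements has at most $ck^c$ traces, and these can be listed in $O(k^c)$ time. For every $\varepsilon_0>0$ and every finite nonempty multiset $W$, an $\varepsilon_0$-approximation $A$ of $W$, consisting of elements of $W$ and of size at most $C\varepsilon_0^{-4}$ with $C$ depending only on $c$, can be computed deterministically in $O(|W|)$ time; the constant in the time bound depends on $c$ and $\varepsilon_0$. \textup{(}We assume $\varepsilon_0\le1$.\textup{)}
\end{lemma}

\begin{proof}
We first halve a multiset with small error in polynomial time, and then organize the halvings so that the total time is linear.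

\emph{Halving.} Let $A$ have size $2k$ with $k\ge4$, paired arbitrarily as $(a_j,a'_j)$, $1\le j\le k$, and let $\mathcal{R}$ be its set of traces. For $\chi\in\{\pm1\}^k$ let $A'$ contain $a_j$ if $\chi_j=1$ and $a'_j$ if $\chi_j=-1$. With $d_j(Q)=1_Q(a_j)-1_Q(a'_j)$ and $\Sigma_Q=\sum_j\chi_jd_j(Q)$ we have $|A'\cap Q|-\frac12|A\cap Q|=\frac12\Sigma_Q$. Put $\lambda=1/\lceil\sqrt k\rceil\le\frac12$. We fix $\chi_1,\chi_2,\dots$ in turn and follow the potential
\[
\Phi=\sum_{Q\in\mathcal{R}}\Bigl[\prod_j\bigl(1+\lambda\chi_jd_j(Q)\bigr)+\prod_j\bigl(1-\lambda\chi_jd_j(Q)\bigr)\Bigr],
\]
with products over the indices already fixed. Initially $\Phi=2|\mathcal{R}|$. The average of $\Phi$ over the two choices of the next sign is its current value, so one choice does not increase $\Phi$. All factors are positive, so at the end each product is at most $2|\mathcal{R}|$. For $|x|\le\frac12$ we have $\ln(1+x)\ge x-x^2$, because the difference vanishes at $0$ and its derivative $x(1+2x)/(1+x)$ has the sign of $x$. Taking logarithms gives $\pm\lambda\Sigma_Q-\lambda^2k\le\ln(2|\mathcal{R}|)$, hence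
\[
|\Sigma_Q|\le\sqrt k+(\sqrt k+1)\ln(2|\mathcal{R}|).
\]
Since $|\mathcal{R}|\le c(2k)^c$, passing from $A$ to $A'$ changes every relative frequency by $|\Sigma_Q|/(2k)\le C_1k^{-1/4}$, with $C_1$ depending only on $c$. The time is $O(k^{c'})$ for an integer constant $c'\ge c+1$. Put $g=2c'$, and let $k_0\ge4$ be the least power of $2$ with $7C_1g\,k_0^{-1/4}\le\varepsilon_0/2$; then $k_0\le C\varepsilon_0^{-4}$.

\emph{Padding.} Let $N=|W|$ and let $P=k_02^t$, $t\ge0$, be the least such number with $P\ge2N/\varepsilon_0$; then $P=O(N)$. Repeat the list $W$ cyclically up to length $P$. Each entry is repeated a number of times that differs from $P/N$ by at most $1$, so relative frequencies change by at most $N/P\le\varepsilon_0/2$.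

\emph{Merging.} Cut the padded list into $2^t$ blocks of size $k_0$. For $i=1,\dots,t$, merge the current multisets in pairs and halve the results unless $g$ divides $i$. After level $i$ the multisets have size $k_02^{\lfloor i/g\rfloor}$. At the end, halve the one remaining multiset down to size $k_0$. Merging does not increase the maximum error: for two blocks of equal size with approximations of equal size, frequencies average on both sides. Errors of successive halvings add. For each $j\ge0$ at most $g-1$ levels and one final halving produce size $k_02^j$, so the total error is at most $C_1g\sum_{j\ge0}(k_02^j)^{-1/4}\le7C_1g\,k_0^{-1/4}\le\varepsilon_0/2$. The skipped halvings make this series converge, and they are rare enough for the time to stay linear: level $i$ costs $O(P2^{-i}\cdot2^{ic'/g})=O(P2^{-i/2})$, and the final halvings cost a geometric sum $O(2^{tc'/g})=O(P)$.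
\end{proof}

For ranges defined by a constant number of conditions $\omega(w,u)>0$ or $\omega(w,u)=0$ on the element $w$, with $u\in\mathbb{R}^D$ arbitrary, the hypothesis holds: on $w_1,\dots,w_k$ the trace of one condition is determined by the sign vector at $u$ of the $k$ linear forms $\omega(w_i,\cdot)$, and Lemma~\ref{lem:signs} bounds and lists these.

\section{The recursion}\label{sec:rec}

A \emph{node} is a triple $(X,Y,Z)$ of nonempty subsets of $V$. Its \emph{size} is $m=|X|+|Y|+|Z|$, its \emph{volume} is $|X||Y||Z|$, and its \emph{level} is
\[
\dim\operatorname{span}X+\dim\operatorname{span}Y+\dim\operatorname{span}Z\le3D .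
\]
A \emph{child} of the node is a triple $(X',Y',Z')$ with $X'\subseteq X$, $Y'\subseteq Y$, $Z'\subseteq Z$; children with an empty part are discarded. A child often shrinks only one part, so progress is measured by volume and not by size. Children also overlap. What matters is that the number of children containing a given element stays below an absolute constant while the volume drops by a factor that we can make as small as we like. Where this cannot be achieved, the level drops instead, and that can happen only $3D$ times along a path. Constants in $O(\cdot)$ may depend on $D$ and on the parameter $\eta$.

\begin{proposition}\label{prop:node}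
Let $\eta\in(0,\frac1{20}]$. There are a constant $M$ and an algorithm that, given a node of size $m$, in $O(m^\kappa)$ time either reports correctly that the node has a rainbow cycle, or outputs children, each declared \emph{structural} or \emph{contracting}, such that
\begin{enumerate}
\item[(i)] every rainbow cycle of the node lies in some child;
\item[(ii)] there are at most $M$ structural children, each of smaller level than the node;
\item[(iii)] each contracting child has at most $5\eta$ times the volume of the node, and each element of each part lies in at most $6$ contracting children.
\end{enumerate}
Apart from its range-span calls, the algorithm is deterministic.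
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:skew}(b) from Proposition~\ref{prop:node}]
Apply the proposition recursively, starting from the root $(V,V,V)$. Passing to a child raises neither level nor volume. So a path from the root has at most $3D$ structural steps and, since volumes start at $n^3$ and are at least $1$, at most $h=3\ln n/\ln(1/(5\eta))$ contracting steps. The recursion terminates. Reports are correct, and by (i) a rainbow cycle is handed down to a child unless a report is made; so a report is made if and only if $V$ has a directed $3$-cycle.

Fix an element of one part of the root. If a node contains it, so do all nodes on the path from the root. Such a path, with $a\le3D$ structural and $b\le h$ contracting steps, is determined by the order of the step types, by one of at most $M$ choices at each structural step, and by one of at most $6$ choices at each contracting step. Hence the element lies in at most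
\[
(3D+1)(h+1)\binom{\lfloor h\rfloor+3D}{3D}M^{3D}6^h=n^{\theta}(\log n)^{O(1)},\qquad\theta=\frac{3\ln6}{\ln(1/(5\eta))},
\]
nodes. Summing over the $3n$ elements, the sizes of all nodes add up to at most $3n^{1+\theta}(\log n)^{O(1)}$. Every size is at most $3n$ and $\kappa\ge1$, so the total time is
\[
O\Bigl(\sum m^\kappa\Bigr)\le O\Bigl((3n)^{\kappa-1}\sum m\Bigr)=O\bigl(n^{\kappa+\theta}(\log n)^{O(1)}\bigr).
\]
Since $\theta\to0$ as $\eta\to0$, a small constant $\eta$ gives $O(n^{\kappa+\varepsilon})$.
\end{proof}

The constant $M$ grows as $\eta\to0$, which is harmless because it enters only as $M^{3D}$. The constant $6$ enters as $6^h$ and must not depend on $\eta$.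

\section{Processing one node}\label{sec:node}

We prove Proposition~\ref{prop:node}. Let $s\ge1/\eta$ be an integer constant with
\begin{equation}\label{eq:s}
3\bigl((4s+1)^D+4s^2\bigr)e^{-\eta s}\le\tfrac14,\qquad\text{and let}\quad\tau=\frac1{36s^2}.
\end{equation}
The number $s$ is the sample size per part, and $\tau$ is the fraction of incomparable elements that we tolerate. It is so small that a sample is unlikely to contain an incomparable pair. From $s\ge1/\eta$ we get $2\tau\le2s\tau=1/(18s)\le\eta$.

\subsection{Removing incomparable pairs}\label{sec:clean}

If many elements are each incomparable to many others, a sample will contain incomparable pairs. The remedy is that the elements incomparable to $u$ lie in a subspace, so splitting them off lowers the level.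

Maintain a \emph{core} $(X_0,Y_0,Z_0)$, initially $(X,Y,Z)$. For distinct parts $U,W$ call $u\in U_0$ \emph{$W$-heavy} if $|N_{W_0}(u)|>\tau|W_0|$, and let $H(U;W)$ be the set of these elements; one range-span call computes it. As long as each part of the core has at least $\eta$ times its original size and $|H(U;W)|>\eta|U_0|$ for some $U,W$, do the following.
\begin{enumerate}
\item[(a)] If some $u\in H(U;W)$ has $N_{W_0}(u)\ne W_0$, let $W_1=N_{W_0}(u)$. Output as a structural child the core with $W_0$ replaced by $W_1$, and replace $W_0$ by $W_0\setminus W_1$ in the core.
\item[(b)] Otherwise every element of $H(U;W)$ is incomparable to all of $W_0$ and so lies in no rainbow cycle of the core. Delete $H(U;W)$ from $U_0$.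
\end{enumerate}
In (a), $W_1$ lies in the subspace $\ker\omega(u,\cdot)$ and $W_0$ does not. So $\operatorname{span}W_1$ is a proper subspace of $\operatorname{span}W_0$, and the child has smaller level than the node. Each iteration multiplies the size of a part by a factor less than $1-\tau$, as $\tau\le\eta$. A part can shrink for the $j$-th time only if $(1-\tau)^{j-1}\ge\eta$, so there are at most $M=\lceil3(\ln(1/\eta)/\tau+1)\rceil$ iterations. This gives (ii). Every rainbow cycle of the node lies in a structural child or in the final core.

If a part of the final core has less than $\eta$ times its original size, we output the core as the only contracting child and stop. Otherwise we rename the core $(X,Y,Z)$; from here on ``rainbow cycle'' refers to it, and it suffices to bound volumes relative to it. All six sets $H(U;W)$ now have at most $\eta|U|$ elements. Call $x\in X$ \emph{light} if it lies in neither $H(X;Y)$ nor $H(X;Z)$, and let $X^{\mathrm{lt}},Y^{\mathrm{lt}},Z^{\mathrm{lt}}$ be the sets of light elements. Thus, for each part $U$ and each other part $W$,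
\begin{equation}\label{eq:light}
|U\setminus U^{\mathrm{lt}}|\le2\eta|U|,\qquad |N_W(u)|\le\tau|W|\quad\text{for all }u\in U^{\mathrm{lt}}.
\end{equation}

\subsection{The sample}

Let $S_X\subseteq X$, $S_Y\subseteq Y$, $S_Z\subseteq Z$, and let $S$ be their disjoint union. The sets that will contain the gaps are of two kinds. A \emph{test set} for $X$ is a set
\[
\{x\in X:\ u\to x\text{ for }u\in K,\ x\to u\text{ for }u\in(S\setminus S_X)\setminus K\}\qquad\text{or}\qquad\{x\in X:\ f\to x\to f'\},
\]
where $K\subseteq S\setminus S_X$ and $f,f'\in S\setminus S_X$. Test sets for $X$ depend only on $S_Y$ and $S_Z$; this independence is what lets a random $S_X$ hit them.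

\begin{lemma}\label{lem:sample}
In $O(m)$ time one can find $S_X\subseteq X^{\mathrm{lt}}$, $S_Y\subseteq Y^{\mathrm{lt}}$, $S_Z\subseteq Z^{\mathrm{lt}}$, each of size at most $s$, such that
\begin{enumerate}
\item[(S1)] elements of $S$ in different parts are comparable;
\item[(S2)] for each part $U$, every test set for $U$ with more than $4\eta|U|$ elements meets $S_U$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take as ranges the sets $\{w:\omega(w,u)=0\}$ and the intersections $\bigcap_{i=1}^{2s}\{w:\omega(w,u_i)>0\}$, with $u,u_i\in\mathbb{R}^D$ arbitrary and repetitions allowed. On $k$ elements there are at most $(2k+1)^D+(2k+1)^{2sD}$ traces, listable in polynomial time by Lemma~\ref{lem:signs}. Since $u\to x$ means $\omega(x,-u)>0$, every test set is the intersection of its part with a range. By \eqref{eq:light}, $|X^{\mathrm{lt}}|\ge\frac9{10}|X|>0$. Let $A_X,A_Y,A_Z$ be $\tau$-approximations of $X^{\mathrm{lt}},Y^{\mathrm{lt}},Z^{\mathrm{lt}}$ from Lemma~\ref{lem:approx}. To show that a suitable sample exists inside them, let $S_X$ be the set of $s$ independent uniform draws from $A_X$, and likewise, independently, $S_Y$ and $S_Z$.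

For (S1), fix $v\in A_Y$. It is light, so at most a fraction $\tau|X|/|X^{\mathrm{lt}}|\le2\tau$ of $X^{\mathrm{lt}}$ and a fraction $3\tau$ of $A_X$ is incomparable to $v$. There are $3s^2$ pairs of draws from different parts, so (S1) fails with probability at most $9s^2\tau=\frac14$.

For (S2) with $U=X$, condition on $S_Y$ and $S_Z$. By Lemma~\ref{lem:signs}, applied to the at most $2s$ linear forms $\omega(\cdot,u)$, $u\in S\setminus S_X$, at most $(4s+1)^D$ test sets of the first kind are nonempty; there are at most $4s^2$ of the second kind. If $|Q|>4\eta|X|$, then $|Q\cap X^{\mathrm{lt}}|>2\eta|X|\ge2\eta|X^{\mathrm{lt}}|$ by \eqref{eq:light}, so $Q$ contains a fraction at least $2\eta-\tau\ge\eta$ of $A_X$, and $S_X$ misses $Q$ with probability at most $(1-\eta)^s\le e^{-\eta s}$. By \eqref{eq:s}, (S2) fails for some part with probability at most $\frac14$.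

So a suitable $S$ exists. The approximations have constant size; we try all candidates and check (S1) and (S2) in $O(m)$ time each.
\end{proof}

Call $x\in X$ \emph{good} if it is light and comparable to every element of $S\setminus S_X$, and \emph{bad} otherwise; write $X=X_g\cup X_b$, and likewise for $Y$ and $Z$. Sample elements are light, so by \eqref{eq:light} each of the at most $2s$ elements of $S\setminus S_X$ is incomparable to at most $\tau|X|$ elements of $X$, and $|X_b|\le(2\eta+2s\tau)|X|\le3\eta|X|$. By (S1), sample elements are good. We output three contracting \emph{bad children}
\[
(X_b,Y,Z),\qquad(X_g,Y_b,Z),\qquad(X_g,Y_g,Z_b),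
\]
each of relative volume at most $3\eta$. They cover every rainbow cycle with a bad member. It remains to cover the rainbow cycles in $X_g\times Y_g\times Z_g$.

\subsection{Two tests}

\emph{Test 1.} For each $u\in S$ decide whether a rainbow cycle contains $u$. For $u\in S_X$ this takes two range-span calls: is there an edge from $O_Y(u)$ to $I_Z(u)$, or from $O_Z(u)$ to $I_Y(u)$? If a cycle is found, report it. Otherwise:
\begin{enumerate}
\item[(T1)] no rainbow cycle contains an element of $S$.
\end{enumerate}

Say that $u\in S_X$ \emph{separates} $y\in Y$ and $z\in Z$ if $y\to u\to z$ or $z\to u\to y$, and likewise for the other parts. In Section~\ref{sec:warm}, the analog of (T1) implied that no sample element separates two members of a cycle. Now it does not. Take a cycle $x\to y\to z\to x$ with $y\to u\to z$. One of $u\to z\to x\to u$ and $u\to x\to y\to u$ is a cycle if $x$ and $u$ are comparable, but it has two members in $X$, so (T1) does not exclude it. What (T1) does give is the hypothesis of Lemma~\ref{lem:oneway}.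

\emph{Test 2.} Let $u\in S_X$. For $y\in I_Y(u)$ and $z\in O_Z(u)$ we cannot have $z\to y$, since $u\to z\to y\to u$ would contradict (T1). So $\omega(y,z)\ge0$, and Lemma~\ref{lem:oneway} decides whether $(X,I_Y(u),O_Z(u))$ has a rainbow cycle. With $Y$ and $Z$ exchanged, it decides the same for $(X,O_Y(u),I_Z(u))$. Do this for every $u\in S$, in the role of its part. If a cycle is found, report it. Otherwise:
\begin{enumerate}
\item[(T2)] no element of $S$ separates two members of a rainbow cycle.
\end{enumerate}

\subsection{Cuts of the sample}

The role of the initial segments in Section~\ref{sec:warm} is taken by the following sets. A subset $B\subseteq S$ is a \emph{cut} if $u\to v$ whenever $u\in B$ and $v\in S\setminus B$ lie in different parts. The \emph{signature} of $x\in X_g$ is $\sigma(x)=\{u\in S\setminus S_X:u\to x\}$; since $x$ is good, $x\to u$ for the other $u\in S\setminus S_X$. For a cut $B$ let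
\[
X_B=\{x\in X_g:\sigma(x)=B\setminus S_X\},
\]
and define signatures in $Y_g,Z_g$ and the sets $Y_B,Z_B$ in the same way. We will use constantly that for $x\in X_B$ and $u\in S\setminus S_X$,
\begin{equation}\label{eq:sig}
u\in B\ \Longrightarrow\ u\to x,\qquad\qquad u\notin B\ \Longrightarrow\ x\to u .
\end{equation}

\begin{lemma}\label{lem:cover}
Every rainbow cycle $(x,y,z)\in X_g\times Y_g\times Z_g$ lies in $X_B\times Y_B\times Z_B$ for some cut $B$.
\end{lemma}

\begin{proof}
Each $u\in S_X$ is comparable to $y$ and $z$ and, by (T2), does not separate them; so either $u\to y$ and $u\to z$, or $y\to u$ and $z\to u$. Put $u$ into $B$ in the first case. Treat $S_Y$ with $x,z$ and $S_Z$ with $x,y$ in the same way. Then $\sigma(x)=B\setminus S_X$, $\sigma(y)=B\setminus S_Y$ and $\sigma(z)=B\setminus S_Z$. Let $u\in B$ and $v\in S\setminus B$ lie in different parts, and let $w$ be the member of the cycle in the third part. Then $u\to w\to v$. By (T1), $v\to u$ is impossible, and by (S1) $u$ and $v$ are comparable; so $u\to v$, and $B$ is a cut.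
\end{proof}

It is tempting to output $(X_B,Y_B,Z_B)$ for every cut $B$. The next example shows why this fails.

\begin{example}\label{ex:cuts}
Let $\omega=\det$ on $\mathbb{R}^2$, $S_Y=\{g\}$, $S_Z=\{h\}$ and $S_X=\{f_1,\dots,f_k\}$ with $g=(1,0)$, $h=(0,1)$, $f_i=(1,i)$. Then $g\to f_i\to h$ and $g\to h$. A cut that contains $h$ is $S$, a cut that misses $g$ is empty, and $\{g\}\cup B'$ is a cut for every $B'\subseteq S_X$. A good $x$ with $g\to x\to h$ lies in $X_B$ for all $2^k$ cuts of the last kind. Since $k$ may be as large as $s\ge1/\eta$, this multiplicity is not bounded by an absolute constant.
\end{example}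

We therefore study the cuts that share the same set $X_B$. The \emph{$X$-class} of a cut $B$ consists of the cuts $B'$ with $B'\setminus S_X=B\setminus S_X$. The set $X_B$ and the set of \emph{free} elements $F^X_B=S_X\cap X_B$ depend only on the $X$-class. In Example~\ref{ex:cuts} the $2^k$ cuts form one $X$-class, and all of $S_X$ is free. Define $Y$- and $Z$-classes and $F^Y_B,F^Z_B$ in the same way.

\begin{lemma}\label{lem:free}
Within an $X$-class, a cut $B$ is determined by $B\cap F^X_B$.
\end{lemma}

\begin{proof}
Let $K=B\setminus S_X$ be the set that defines the class, and let $u\in S_X$ not be free, so $\sigma(u)\ne K$. If some $v\in K$ is not in $\sigma(u)$, then $u\to v$, and $u\in B$, for otherwise the cut property gives $v\to u$. If some $v\in\sigma(u)$ is not in $K$, then $v\to u$ with $v\notin B$, and $u\notin B$, for otherwise the cut property gives $u\to v$. In both cases $K$ decides whether $u\in B$.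
\end{proof}

Call a cut $B$ \emph{$X$-split} if both $F^X_B\cap B$ and $F^X_B\setminus B$ are nonempty; define $Y$-split and $Z$-split likewise, and call $B$ \emph{unsplit} if it is none of the three.

\begin{lemma}\label{lem:split}
If $B$ is $X$-split, then $F^Y_B=F^Z_B=\emptyset$. In particular, a cut is split for at most one part.
\end{lemma}

\begin{proof}
Let $f\in F^X_B\cap B$ and $f'\in F^X_B\setminus B$, and suppose $u\in F^Y_B\cup F^Z_B$. By \eqref{eq:sig} applied to $u$, we have $f\to u\to f'$. If $u\in B$, then \eqref{eq:sig} applied to $f\in X_B$ gives $u\to f$. If $u\notin B$, then \eqref{eq:sig} applied to $f'\in X_B$ gives $f'\to u$. Both contradict $f\to u\to f'$.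
\end{proof}

\begin{lemma}\label{lem:unsplit}
If $B$ is unsplit, then one of $F^X_B,F^Y_B,F^Z_B$ is empty.
\end{lemma}

\begin{proof}
Otherwise each of the three nonempty sets is contained in $B$ or disjoint from $B$, so there are free elements $u,v$ of different parts, both in $B$ or both outside $B$. Apply \eqref{eq:sig} to $u$ and to $v$. If both lie in $B$, we get $v\to u$ and $u\to v$; if neither does, we get $u\to v$ and $v\to u$. Both are impossible.
\end{proof}

\subsection{The remaining children}

Unsplit cuts behave like the gaps of Section~\ref{sec:warm}. For each unsplit cut $B$ we output the \emph{gap child} $(X_B,Y_B,Z_B)$. By Lemma~\ref{lem:unsplit} one set of free elements is empty, say $F^X_B$. Let $Q$ be the test set of the first kind with $K=B\setminus S_X$. Then $X_B=Q\cap X_g$, and since $S_X\subseteq X_g$ we get $Q\cap S_X=F^X_B=\emptyset$. By (S2), $|X_B|\le|Q|\le4\eta|X|$, so the child has relative volume at most $4\eta$.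

Split cuts are the numerous ones, and we merge them. For each $X$-class let $\mathcal{A}$ be the set of its $X$-split cuts $B$ with $Y_B\ne\emptyset$ and $Z_B\ne\emptyset$. If $\mathcal{A}\ne\emptyset$, output the \emph{merged child}
\[
\Bigl(X_B,\ \bigcup_{B\in\mathcal{A}}Y_B,\ \bigcup_{B\in\mathcal{A}}Z_B\Bigr),
\]
where $X_B$ is the set common to the class. Do the same for $Y$- and $Z$-classes. Here $X_B$ contains sample elements and may be large, so the union must be small. If all pairs $y,z$ were comparable, the cuts in $\mathcal{A}$ would form a chain, and all $Y_B$ would lie between two free elements; lightness bounds the exceptions.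

\begin{lemma}\label{lem:merged}
$\bigl|\bigcup_{B\in\mathcal{A}}Y_B\bigr|\le5\eta|Y|$.
\end{lemma}

\begin{proof}
Call two cuts \emph{nested} if one contains the other.

\emph{Step 1. If $B,B'\in\mathcal{A}$ are not nested, then $y\parallel z$ for all $y\in Y_B$, $z\in Z_{B'}$.} Take $f\in B\setminus B'$ and $f'\in B'\setminus B$. Both lie in $S_X$, because $B$ and $B'$ agree outside $S_X$. By \eqref{eq:sig}, $z\to f\to y$ and $y\to f'\to z$. If $y\to z$, then $f\to y\to z\to f$; if $z\to y$, then $f'\to z\to y\to f'$. Both are rainbow cycles through $S$, against (T1).

\emph{Step 2.} Let $B_0,B_1\in\mathcal{A}$ have minimum and maximum cardinality, and fix $z_0\in Z_{B_0}$, $z_1\in Z_{B_1}$; this is where $Z_B\neq\emptyset$ is used. By Step 1, all $Y_B$ with $B$ not nested with $B_0$ lie in $N_Y(z_0)$, and all $Y_B$ with $B$ not nested with $B_1$ lie in $N_Y(z_1)$. Good elements are light, so these two sets have at most $2\tau|Y|\le\eta|Y|$ elements together.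

\emph{Step 3.} If $B\in\mathcal{A}$ is nested with both, then $B_0\subseteq B\subseteq B_1$ by the choice of cardinalities. Let $F$ be the set of free elements of the class. As $B_0$ and $B_1$ are $X$-split, there are $f_0\in F\cap B_0$ and $f_1\in F\setminus B_1$, chosen once for all $B$. Then $f_0\in B$ and $f_1\notin B$, so by \eqref{eq:sig} $Y_B$ lies in the test set $Q=\{y\in Y:f_0\to y\to f_1\}$. An element $v\in Q\cap S_Y$ would satisfy $v\notin\sigma(f_0)$ and $v\in\sigma(f_1)$, while free elements of one class have the same signature. So $Q\cap S_Y=\emptyset$, and $|Q|\le4\eta|Y|$ by (S2).

Steps 2 and 3 give the bound $\eta|Y|+4\eta|Y|$.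
\end{proof}

So merged children have relative volume at most $5\eta$.

\begin{lemma}\label{lem:mult}
Every element lies in at most three gap or merged children.
\end{lemma}

\begin{proof}
These children contain only good elements. Let $x\in X_g$. A gap or merged child contains $x$ only through a cut $B$ with $x\in X_B$, and these cuts are the ones with $B\setminus S_X=\sigma(x)$. They form one $X$-class (or there are none); let $F$ be its set of free elements.

If $F\ne\emptyset$, then by Lemma~\ref{lem:split} no cut of the class is $Y$-split or $Z$-split. An unsplit cut has $B\cap F=\emptyset$ or $B\cap F=F$, so by Lemma~\ref{lem:free} there are at most two. The $X$-split cuts contribute to one merged child. So $x$ lies in at most three children.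

If $F=\emptyset$, the class has one cut by Lemma~\ref{lem:free}. It is unsplit and gives one gap child, or it is split for exactly one part, by Lemma~\ref{lem:split}, and contributes to one merged child.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:node}]
For (i), a rainbow cycle that lies in no structural or bad child lies in $X_B\times Y_B\times Z_B$ for some cut $B$, by Lemma~\ref{lem:cover}. If $B$ is unsplit, the cycle lies in a gap child. If $B$ is $X$-split, then $Y_B$ and $Z_B$ are nonempty, so $B\in\mathcal{A}$ for its $X$-class and the cycle lies in the merged child; the other parts are symmetric. Item (ii) was shown in Section~\ref{sec:clean}. For (iii), all volumes were bounded above, and an element lies in at most three bad children and, by Lemma~\ref{lem:mult}, at most three others. The algorithm makes a constant number of range-span calls on subsets of the parts: six in each of at most $M+1$ rounds of Section~\ref{sec:clean} and $O(s)$ in the tests. The sample, the signatures, the at most $2^{3s}$ cuts and the children take $O(m)$ time.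
\end{proof}

\begin{remark}\label{rem:find}
A cycle can be output within the same bounds. When Test 1 or Lemma~\ref{lem:oneway} succeeds, one member $x$ of a cycle and the orientation are known. A range-span call between the explicit out- and in-sets of $x$ gives a second member, and a linear scan gives the third.
\end{remark}

\section{Solving the range-span problem}\label{sec:rs}

View each $a\in A$ as a point and each $b\in B$ as the function $\omega(\cdot,b)$. If space is cut into a constant number of simplices, each crossed by few functions, then most pairs of a function and a simplex are settled at once, for all points in the simplex.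

\subsection{Cuttings}

A \emph{relatively open simplex} with affinely independent vertices $v_0,\dots,v_j$ is the set of their convex combinations with positive coefficients; a single point is the case $j=0$. An affine function $f$ \emph{crosses} it if the sign of $f$ is not constant on it. This happens if and only if $f(v_i)>0>f(v_{i'})$ for some $i,i'$: then $f$ takes both signs near these vertices, and otherwise $f$ is everywhere a positive combination of numbers that are all $\ge0$ or all $\le0$. Working with relatively open simplices of all dimensions removes the need for general position: a point on the zero set of a function is located in a simplex on which that function vanishes identically, or which it crosses. Logarithms in $\rho\log\rho$ are to base $2$.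

\begin{lemma}\label{lem:cutting}
Let $d\ge1$ be fixed, $A\subset\mathbb{R}^d$ a finite point set, and $\mathcal{F}$ a finite family of affine functions on $\mathbb{R}^d$, possibly with repetitions and constant functions. For every constant $\rho\ge2$ one can compute, in $O(|A|+|\mathcal{F}|)$ time with a constant depending on $\rho$, at most $C_d(\rho\log\rho)^d$ pairwise disjoint relatively open simplices, with $C_d$ depending only on $d$, such that every $a\in A$ lies in one of them and each is crossed by at most $|\mathcal{F}|/\rho$ functions of $\mathcal{F}$.
\end{lemma}

\begin{proof}
If $\mathcal{F}$ is empty, run the construction with $\mathcal{F}=\{0\}$.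

\emph{A small hitting set.} On the ground set of affine functions take the ranges
\[
R(v_0,\dots,v_d)=\{f:\ f(v_i)>0>f(v_{i'})\text{ for some }i,i'\}
\]
for arbitrary, possibly repeated points $v_i$. The functions crossing a relatively open simplex form such a range. A trace on $k$ functions is determined by their sign vectors at $d+1$ points, so by Lemma~\ref{lem:signs} there are at most $(2k+1)^{d(d+1)}$ traces, listable in polynomial time. Let $\mathcal{G}$ be a $\frac1{2\rho}$-approximation of $\mathcal{F}$ from Lemma~\ref{lem:approx}. Its size is $O(\rho^4)$, so it has at most $\rho^{C'}$ traces, with $C'$ depending only on $d$. A range with more than $|\mathcal{F}|/\rho$ functions of $\mathcal{F}$ contains more than a fraction $\frac1{2\rho}$ of $\mathcal{G}$. A random sequence of $r=\lceil2\rho(C'\ln\rho+1)\rceil$ elements of $\mathcal{G}$ misses some trace of this density with probability at most $\rho^{C'}e^{-r/(2\rho)}<1$. So some $\mathcal{N}\subseteq\mathcal{G}$ of size $O(\rho\log\rho)$ meets all these traces, and we find it by brute force. A simplex crossed by no function of $\mathcal{N}$ is crossed by at most $|\mathcal{F}|/\rho$ functions of $\mathcal{F}$.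

\emph{The arrangement.} Let $H$ consist of the distinct zero hyperplanes of the nonconstant functions in $\mathcal{N}$ and the $2d$ facet hyperplanes of a box that contains $A$ in its interior. The hyperplanes of $H$ cut the closed box into a complex of polytopes, called faces. The relative interiors of the faces partition the box, and on each of them every function of $\mathcal{N}$ has constant sign. It remains to partition the relative interior of each face into relatively open simplices.

\emph{Coning.} We use induction on the dimension; a vertex is its own simplex. Let $F$ be a face of dimension at least $1$, and fix a vertex $v=v(F)$ of $F$. For $x$ in the relative interior of $F$, the ray from $v$ through $x$ leaves $F$ at a point $y$ beyond $x$, and $y$ lies in the relative interior of a unique proper face $G$ of $F$. Conversely, let $y$ lie in the relative interior of a proper face $G$. A point of the open segment from $v$ to $y$ lies in a proper face $G'$ of $F$ if and only if $v,y\in G'$, that is, $v\in G'$ and $G\subseteq G'$. So the relative interior of $F$ is the disjoint union of the open segments from $v$ to the relative interiors of those proper faces $G$ for which no proper face contains both $v$ and $G$.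 For such $G$ the vertex $v$ is not in $G$, hence not in the affine hull of $G$, which meets $F$ only in $G$. So the open segments from $v$ to a relatively open simplex in $G$ form a relatively open simplex, and these partition the relative interior of $F$.

\emph{Counting.} Each simplex is determined by the chain of faces $F\supsetneq G\supsetneq\cdots$, ending in a vertex, along which it was built. Every chain is part of a complete flag $F_0\subset F_1\subset\dots\subset F_d$ with $\dim F_i=i$, and a complete flag has at most $2^{d+1}$ subchains. In a complete flag, $F_{d-1}$ spans a unique hyperplane of $H$ and lies in at most two $d$-dimensional faces, and $F_0\subset\dots\subset F_{d-1}$ is a complete flag of the arrangement induced on that hyperplane by fewer than $|H|$ hyperplanes. By induction on $d$ there are at most $(2|H|)^d$ complete flags. So there are at most $2^{d+1}(2|H|)^d=O((\rho\log\rho)^d)$ simplices. The construction has constant size, and each point of $A$ is located by trying all simplices.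
\end{proof}

\subsection{Cutting on both sides}

A cutting with about $\rho^d$ simplices reduces the number of points by a factor $\rho^d$ but the number of functions only by a factor $\rho$. Points and functions play symmetric roles, so a second cutting with the roles exchanged restores the balance: both sides shrink by $\rho^{d+1}$, at the price of about $\rho^{2d}$ subproblems.

\begin{lemma}\label{lem:batch}
Let $d\ge1$ be fixed and let $f:\mathbb{R}^d\times\mathbb{R}^d\to\mathbb{R}$ be affine in each argument. Let $A,B\subset\mathbb{R}^d$ with $|A|,|B|\le m$, and let a vector of fixed dimension be attached to each $a\in A$. For all $b\in B$, the cardinalities of $\{a\in A:f(a,b)>0\}$ and $\{a\in A:f(a,b)<0\}$ and bases of the spans of the vectors attached to their elements can be computed deterministically in $O(m^{2d/(d+1)+\varepsilon})$ time for every $\varepsilon>0$.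
\end{lemma}

\begin{proof}
The \emph{aggregate} of a subset of $A$ is its cardinality together with a basis of the span of its attached vectors. Aggregates of two disjoint sets combine in $O(1)$ time by Gaussian elimination. Let $\rho\ge2$ be a constant. For $m<\rho^{d+1}$ use brute force; let $m\ge\rho^{d+1}$.

Apply Lemma~\ref{lem:cutting} to the points $A$ and the functions $f(\cdot,b)$, $b\in B$. Split the points of each simplex into groups of size $\lceil m/\rho^d\rceil$ and at most one smaller group. This gives at most $C_d(\rho\log\rho)^d+\rho^d$ groups $A_i$. If $f(\cdot,b)$ does not cross the simplex of $A_i$, it has constant sign on $A_i$; add the aggregate of $A_i$ to the answer of $b$ for this sign, or to none if the sign is $0$. Let $B_i$ be the set of $b$ that cross; $|B_i|\le m/\rho$.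

For each $i$, apply Lemma~\ref{lem:cutting} to the points $B_i$ and the functions $f(a,\cdot)$, $a\in A_i$, and split the points of each simplex into groups of size $\lceil m/\rho^{d+1}\rceil$ and at most one smaller group. This gives at most $C_d(\rho\log\rho)^d+\rho^d$ groups $B_{ij}$ for each $i$. The $a\in A_i$ that do not cross the simplex of $B_{ij}$ have constant sign on $B_{ij}$; aggregate them by sign and add the results to the answers of all $b\in B_{ij}$. At most $|A_i|/\rho\le m/\rho^{d+1}+1$ elements $a$ cross; recurse on them and $B_{ij}$. Both sets have at most $2m/\rho^{d+1}$ elements.

For every $b$, each $a$ is accounted for exactly once, so the cardinalities are correct. With $K=C(\rho\log\rho)^{2d}$, where $C\ge1$ does not depend on $\rho$, and $J=\rho^{d+1}/2$, the time satisfies $T(m)\le K\,T(m/J)+O(m)$. Since $2d\ge d+1$ we have $K\ge2J$, so the cost $K^iO(m/J^i)$ of level $i$ grows geometrically and $T(m)=O(m^{\log K/\log J})$. As $\rho\to\infty$ the exponent tends to $2d/(d+1)$.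
\end{proof}

\begin{corollary}\label{cor:rs}
For every $\varepsilon>0$ the range-span problem can be solved deterministically in $O(m^{2D/(D+1)+\varepsilon})$ time. For vectors $p(\ell)$ of lines it can be solved in $O(m^{5/3+\varepsilon})$ time.
\end{corollary}

\begin{proof}
The first claim is Lemma~\ref{lem:batch} with $d=D$, $f=\omega$, and $a$ attached to itself. For lines this gives exponent $11/6$; we do better by treating the two factors of \eqref{eq:g} separately. Sort $A$ by $\alpha$ and build a balanced binary tree whose nodes represent intervals of the sorted list. For each $b\in B$, the sets $\{a:\alpha_a>\alpha_b\}$ and $\{a:\alpha_a<\alpha_b\}$ are a final and an initial segment of the list, hence disjoint unions of $O(\log m)$ node sets; the $a$ with $\alpha_a=\alpha_b$ have $\omega(a,b)=0$ and are ignored. Each tree node yields two subproblems, consisting of its set and the $b$ assigned to it with a given sign of $\alpha_a-\alpha_b$. Their sizes are at most $m$ and add up to $O(m\log m)$. In a subproblem it remains to find the sign of $\det(M_a-M_b)$, and by \eqref{eq:g} this is affine in each of $(\alpha,\beta,\gamma,\delta,\Delta)_a$ and $(\alpha,\beta,\gamma,\delta,\Delta)_b\in\mathbb{R}^5$. Lemma~\ref{lem:batch}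 with $d=5$, attached vectors $p(\ell)$ and $\varepsilon/2$ in place of $\varepsilon$ solves all subproblems in total time $O(m^{2/3+\varepsilon/2}\cdot m\log m)$. The $O(\log m)$ aggregates of each $b$ are then combined.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:skew}(a) and~\ref{thm:lines}]
By Corollary~\ref{cor:rs}, Theorem~\ref{thm:skew}(b) applies with $\kappa=\frac{2D}{D+1}+\frac\varepsilon2=2-\frac2{D+1}+\frac\varepsilon2$, and with $\varepsilon/2$ in place of $\varepsilon$. This proves Theorem~\ref{thm:skew}(a). For lines, apply it to $V=p(L)$, as constructed in Section~\ref{sec:skew}, with $\kappa=\frac53+\frac\varepsilon2$. All steps are deterministic.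
\end{proof}

\begin{remark}\label{rem:poly}
Theorem~\ref{thm:skew} covers every relation ``$u\to v$ if $g(u,v)>0$'' in which $g$ is a fixed polynomial on $\mathbb{R}^d\times\mathbb{R}^d$ with $g(v,u)=-g(u,v)$. Let $p(u)\in\mathbb{R}^D$ be the vector of all monomials in $u$ of degree at most $\max(1,\deg g)$; it includes the coordinates, so $p$ is injective. Then $g(u,v)=p(u)^TJp(v)$ for a constant matrix $J$, and $g(u,v)=\frac12(g(u,v)-g(v,u))=p(u)^T\frac12(J-J^T)\,p(v)$ is a skew-symmetric form evaluated at $p(u),p(v)$.
\end{remark}

\section{A lower bound}\label{sec:lower}

An algebraic computation tree for inputs in $\mathbb{R}^n$ is a rooted tree in which each inner node either computes a value from inputs, earlier values and real constants by one arithmetic operation, or branches on the sign of a value; each leaf is labeled yes or no. Its running time is its height. We use the following theorem.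

\begin{theorem}[Ben-Or \cite{BenOr}]\label{thm:benor}
An algebraic computation tree that decides membership in $W\subset\mathbb{R}^n$ has height $\Omega(\log\#W-n)$, where $\#W$ is the number of connected components of $W$.
\end{theorem}

We encode the question whether one of $n$ numbers $p_i$ lies in one of $n$ fixed disjoint intervals. Two families of pairwise incomparable lines, $a_i$ and $b_j$, are arranged so that $a_i$ passes above $b_j$ exactly when $p_i$ lies in the $j$-th interval, and one steep line $c$ closes every such pair to a cycle.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
For $p\in[0,4n]^n$ and $1\le i,j\le n$ consider the non-vertical lines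
\begin{align*}
a_i&=\{(t,\ p_i,\ -p_i^2+it):t\in\mathbb{R}\},\\
b_j&=\{(0,\ t,\ -6jt+9j^2-1):t\in\mathbb{R}\},\\
c&=\{(8n-t,\ t,\ 25n(6n-t)):t\in\mathbb{R}\}.
\end{align*}
These are $2n+1$ distinct lines, since the $a_i$ have different slopes even when the $p_i$ coincide, and the $b_j$ have different slopes. The $a_i$ have parallel or coinciding projections and the $b_j$ have the same projection, so each family is pairwise incomparable.

The projections of $c$ and $a_i$ cross at $(8n-p_i,p_i)$. There $c$ has height $25n(6n-p_i)\ge50n^2$ and $a_i$ has height $-p_i^2+i(8n-p_i)\le8n^2$, so $c$ passes above $a_i$. The projections of $b_j$ and $c$ cross at $(0,8n)$. There $c$ has height $-50n^2$ and $b_j$ has height $-48jn+9j^2-1\ge-48n^2-1>-50n^2$, so $b_j$ passes above $c$. The projections of $a_i$ and $b_j$ cross at $(0,p_i)$, and $a_i$ passes above $b_j$ if and only if $-p_i^2>-6jp_i+9j^2-1$, that is, $(p_i-3j)^2<1$.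

A depth cycle of length $3$ consists of pairwise comparable lines, so it consists of some $a_i$, some $b_j$ and $c$. Since $b_j$ is above $c$ and $c$ is above $a_i$, it is a cycle if and only if $|p_i-3j|<1$. So the set $W$ of $p\in[0,4n]^n$ that give no cycle is the $n$-th power of
\[
[0,4n]\setminus\bigcup_{j=1}^n(3j-1,3j+1)=[0,2]\cup[4,5]\cup\dots\cup[3n-2,3n-1]\cup[3n+1,4n],
\]
which has $n+1$ components. Hence $\#W=(n+1)^n$. From a tree of height $T$ that detects depth cycles among $2n+1$ lines we obtain a tree of height $T+O(n)$ for $W$: reject inputs outside the box, compute the lines, and run the given tree with yes and no exchanged. By Theorem~\ref{thm:benor}, $T+O(n)=\Omega(n\log(n+1)-n)$, so $T=\Omega(n\log n)$. For an even number of lines add the $x$-axis, which is $a_0$ with $p_0=0$: it is incomparable to the $a_i$, lies below $c$, and passes above no $b_j$, so it lies in no cycle.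
\end{proof}

\begin{thebibliography}{9}

\bibitem{BenOr}
Ben-Or, STOC 1983.

\bibitem{Chan}
Timothy M. Chan, ``Finding Triangles and Other Small Subgraphs in Geometric Intersection Graphs'', arXiv:2211.05345 (2022).

\end{thebibliography}
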